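# Quasi-greedy subsequences of weakly null sequences

## 1. Quasi-greedy sequences, spreading models, and two extraction problems

Scalars are real, $\mathbb N=\{1,2,\dots\}$, $\max\emptyset=0$, and $\mathrm c_{00}$ is the space of finitely supported real sequences. For $A\subset\mathbb N$ we write $[A]^\omega$ for the set of infinite subsets of $A$, with the topology inherited from the product space $2^A$. For $X\in[\mathbb N]^\omega$ put $X^-=X\setminus\{\min X\}$. For finite $s$ and any $X\subset\mathbb N$ we write $s\sqsubset X$ if $s=X\cap[1,\max s]$, that is, if $s$ is an initial segment of $X$; so $\emptyset\sqsubset X$ always. The sets $\{X:s\sqsubset X\}$ form a base of the topology of $[A]^\omega$. A sequence $(x_i)$ is normalized if $\|x_i\|=1$ for all $i$.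

**Definition 1.1 (quasi-greedy sequence).** A normalized sequence $(x_i)$ in a Banach space is quasi-greedy with constant $C$ if
$$\Big\|\sum_{i\in E}a_ix_i\Big\|\le C\,\Big\|\sum_{i=1}^\infty a_ix_i\Big\| \tag{1}$$
whenever $(a_i)\in\mathrm c_{00}$ and either $E=\{i:|a_i|\ge\delta\}$ for some $\delta>0$, or $E$ is an initial segment of $\mathbb N$. It is quasi-greedy if this holds for some $C<\infty$.

The second kind of $E$ makes $(x_i)$ a basic sequence with basis constant at most $C$. The first kind says that keeping exactly the large coefficients is a bounded operation. The unit vector bases of $\mathrm c_0$ and $\ell_p$ are quasi-greedy with $C=1$. For a non-example take, in the space of convergent sequences with the supremum norm, $s_n=(0,\dots,0,1,1,\dots)$, the first $1$ at place $n$. Then $\|\sum a_is_i\|=\sup_n|\sum_{i\le n}a_i|$, so $(s_n)$ is normalized and basic with constant $1$. Let $a$ consist of $n$ consecutive blocks $(1,-1+\frac1n)$. The partial sums are $j/n$ after $2j$ terms and $1+j/n$ after $2j+1$ terms, so the norm is at most $2$; but keeping $E=\{|a_i|\ge1\}$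 leaves a vector of norm $n$. So $(s_n)$ is not quasi-greedy. It is not weakly null either, as the functional $\lim$ takes the value $1$ on every $s_n$.

**Definition 1.2 (spreading model).** A sequence $(x_i)$ generates the sequence $(e_i)$ (in some Banach space) as a spreading model if for all $n$ and $\tau>0$ there is $j$ with
$$\Big|\,\Big\|\sum_{i\le n}b_ix_{k_i}\Big\|-\Big\|\sum_{i\le n}b_ie_i\Big\|\,\Big|\le\tau\qquad\text{whenever } j\le k_1<\dots<k_n,\ |b_i|\le1 .$$
A spreading model of $(x_i)$ is one generated by some subsequence.

The unit vector basis of $\ell_2$ generates itself. Under the norm $\sup\{\sum_{i\in F}|a_i|:|F|\le\min F\}$ on $\mathrm c_{00}$, any $n$ unit vectors with indices at least $n$ satisfy $\|\sum b_ix_{k_i}\|=\sum|b_i|$, so the unit vectors generate the $\ell_1$ basis.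

**Definition 1.3 (Schreier set).** A finite set $F\subset\mathbb N$ is a Schreier set if $F=\emptyset$ or $|F|\le\min F$. For instance $\{3,7,9\}$ is one, $\{2,3,4\}$ is not.

**Facts 1.4 (quoted results).**

* (a) (Brunel–Sucheston) Every normalized weakly null sequence has a subsequence generating a spreading model.
* (b) (Bessaga–Pełczyński) For $\epsilon>0$, every normalized weakly null sequence has a basic subsequence with basis constant at most $1+\epsilon$.
* (c) (Odell, "On Schreier unconditional sequences", 1993) For $\epsilon>0$, every normalized weakly null sequence has a subsequence with $\|\sum_{i\in F}a_ix_i\|\le(2+\epsilon)\|\sum a_ix_i\|$ for all $(a_i)\in\mathrm c_{00}$ and all Schreier sets $F$.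
* (d) (Dilworth, Kalton, Kutzarova) If a normalized weakly null sequence has a spreading model not equivalent to the unit vector basis of $\mathrm c_0$, then for every $\epsilon>0$ it has a quasi-greedy subsequence with constant $3+\epsilon$.
* (e) (Rosenthal) If a Banach space has no subspace isomorphic to $\ell_1$, every bounded sequence in it has a weakly Cauchy subsequence. (James) If it has such a subspace, then for every $\epsilon\in(0,1)$ it contains a normalized sequence with $\|\sum a_iz_i\|\ge(1-\epsilon)\sum|a_i|$.
* (f) (Galvin–Prikry) If $[A]^\omega$, $A$ infinite, is partitioned into finitely many Borel sets, there is an infinite $B\subset A$ with $[B]^\omega$ contained in one of them. For open sets this is due to Nash-Williams.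

**Lemma 1.5.** Let a normalized weakly null $(x_i)$ generate $(e_i)$. Then $\|e_i\|=1$, $\|\sum b_ie_{k_i}\|=\|\sum b_ie_i\|$ for $k_1<k_2<\cdots$, and $\|\sum c_ib_ie_i\|\le\|\sum b_ie_i\|$ whenever $0\le c_i\le1$. Moreover $(e_i)$ is equivalent to the $\mathrm c_0$ basis if and only if $\sup_n\|\sum_{i\le n}e_i\|<\infty$.

*Proof.* The first two claims follow from the definition. For the third, let $|b_i|\le1$ for $i\le n$, let $j\le n$ and $\tau>0$. Take $k_1<\dots<k_{j-1}$ far out. The tail of $(x_l)$ beyond $k_{j-1}$ is weakly null, so by Mazur's theorem some convex combination $\sum_{l\in A}c_lx_l$ of it (new weights $c_l$, $A$ finite) has norm at most $\tau$. Take $k_{j+1}<\dots<k_n$ beyond $A$. Then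
$$\Big\|\sum_{i\ne j}b_ix_{k_i}\Big\|\le\tau+\sum_{l\in A}c_l\Big\|\sum_{i\neq j}b_ix_{k_i}+b_jx_l\Big\| .$$
When all indices are large enough, the left side is within $\tau$ of $\|\sum_{i\ne j}b_ie_i\|$ and each norm on the right is within $\tau$ of $\|\sum b_ie_i\|$. As $\tau$ is arbitrary, deleting one index does not increase the norm. Iterating, we may delete any set of indices. Finally a vector in $[0,1]^n$ is a convex combination of $0$–$1$ vectors. For the last claim, if $K=\sup_n\|\sum_{i\le n}e_i\|<\infty$, split $(b_i)$ into positive and negative parts to get $\max|b_j|\le\|\sum b_ie_i\|\le2K\max|b_i|$. The converse is clear. $\square$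

Now the questions, from Dilworth, Odell, Schlumprecht and Zsak, "Partial Unconditionality", arXiv:math/0510609 (2005). *Does every normalized weakly null sequence have a quasi-greedy subsequence? More generally, does every infinite-dimensional Banach space contain a normalized quasi-greedy basic sequence?* By Fact 1.4(d) the first question is about sequences all of whose spreading models are equivalent to the $\mathrm c_0$ basis. Both answers are yes.

**Theorem A.** Let $(x_i)$ be a normalized weakly null sequence in a Banach space and $\epsilon>0$. Then $(x_i)$ has a quasi-greedy subsequence with constant $3+\epsilon$.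

**Theorem B.** Every infinite-dimensional Banach space contains, for every $\epsilon>0$, a normalized quasi-greedy basic sequence with constant $3+\epsilon$.

**Theorem C.** Let $(x_i)$ be normalized weakly null, $\delta_1\ge\delta_2\ge\dots>0$, $\epsilon>0$. There is a subsequence $(x_{n_i})$ such that for all $(a_i)\in\mathrm c_{00}$, with $x=\sum a_ix_{n_i}$, and all finite $E\ne\emptyset$ with $|a_i|\ge\delta_{\min E}\|x\|$ for $i\in E$,
$$\Big\|\sum_{i\in E}a_ix_{n_i}\Big\|\le(4+\epsilon)\|x\| .$$
Moreover, for each fixed $\delta>0$ there is a subsequence with $\|\sum_{i\in E}a_ix_{n_i}\|\le(3+\epsilon)\|x\|$ for all finite $E\subset\{i:|a_i|\ge\delta\|x\|\}$.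

The constants in Theorem C do not depend on $\delta$ or $(\delta_i)$.

## 2. Counting large coefficients, and a transfer argument for bounded length

Let $0<\epsilon\le\frac14$ and $C\ge1$. Three conditions on a normalized sequence will be used, for all $(a_i)\in\mathrm c_{00}$:

* (H1) $\sum_{i\in F}|f(x_i)|\le C$ if $\|f\|\le1$ and $F$ is a Schreier set;
* (H2) $\|\sum_{i\in F}a_ix_i\|\le(2+\epsilon)\|\sum a_ix_i\|$ if $F$ is a Schreier set;
* (H3) $\|\sum_{i\le n}a_ix_i\|\le(1+\epsilon)\|\sum a_ix_i\|$ for all $n$.

They pass to subsequences $(x_{i_n})$: as $i_n\ge n$, a Schreier set of new indices corresponds to a Schreier set of old ones. Subtracting two projections in (H3) gives $|a_i|\le(2+2\epsilon)\|x\|\le3\|x\|$ for $x=\sum a_ix_i$. By Facts 1.4(b),(c) every normalized weakly null sequence has a subsequence with (H2) and (H3).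

**The trivial case.** If $\|\sum a_iz_i\|\ge\frac12\sum|a_i|$ and $\|z_i\|=1$, then for every $E$ we have $\|\sum_Ea_iz_i\|\le\sum|a_i|\le2\|\sum a_iz_i\|$, so $(z_i)$ is quasi-greedy with constant $2$.

**Spreading models other than $\mathrm c_0$.** If $\|\sum_{i\le n}e_i\|\to\infty$, a vector of norm $1$ can have only boundedly many coefficients of size at least $\delta$ far out, and then (H2) finishes. With variable thresholds this reads as follows.

**Proposition 2.1 (Theorem C outside $\mathrm c_0$).** Let a normalized weakly null $(x_i)$ generate a spreading model $(e_i)$ not equivalent to the $\mathrm c_0$ basis, let $\delta_1\ge\delta_2\ge\dots>0$ and $0<\epsilon\le\frac14$. There is a subsequence, again written $(x_i)$, such that $\|\sum_{i\in E}a_ix_i\|\le(2+\epsilon)\|x\|$ whenever $x=\sum a_ix_i$, $(a_i)\in\mathrm c_{00}$, and $E\ne\emptyset$ is finite with $|a_i|\ge\delta_{\min E}\|x\|$ on $E$.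

*Proof.* Pass to a subsequence with (H2) and (H3).

**Step 1: a count in the spreading model.** Suppose $|b_i|\ge\delta_m$ for $i\le n$. On a set $S$ of at least $n/2$ indices the $b_i$ have one sign, and Lemma 1.5 gives
$$\Big\|\sum_{i\le n}b_ie_i\Big\|\ge\Big\|\sum_{i\in S}b_ie_i\Big\|\ge\delta_m\Big\|\sum_{i\in S}e_i\Big\|=\delta_m\Big\|\sum_{i\le|S|}e_i\Big\| .$$
The norms $\|\sum_{i\le l}e_i\|$ are nondecreasing and unbounded in $l$. So there are $n(1)<n(2)<\cdots$ with $\|\sum_{i\le n(m)}b_ie_i\|\ge4$ whenever all $|b_i|\ge\delta_m$.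

**Step 2: transfer of the count to a subsequence.** We want, for every $m$: (i) $\|\sum_{i\in F}b_ix_i\|\ge3$ if $|F|=n(m)$, $\min F\ge m$ and $\delta_m\le|b_i|\le3$; (ii) $\|\sum_{i\in F}a_ix_i\|\le(2+\epsilon)\|\sum a_ix_i\|$ if $|F|\le n(\min F)$. By the definition of a spreading model (scale the coefficients by $\frac13$) there is $J(m)$ such that (i) holds for sets of $n(m)$ old indices all at least $J(m)$. Choose the $j$-th new term to have old index $i_j\ge\max\{n(j),J(1),\dots,J(j)\}$. Then (i) holds since $\min F\ge m$ implies $i_{\min F}\ge J(m)$. And (ii) holds since $|F|\le n(\min F)\le i_{\min F}$ makes the set of old indices a Schreier set.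

**Step 3: conclusion.** If $x=0$ then all $a_i=0$ by (H3). Otherwise let $\|x\|=1$, so $|a_i|\le3$, and let $m=\min E$. If $|E|\ge n(m)$, let $F$ be the first $n(m)$ elements of $E$. Then (i) gives $\|\sum_Fa_ix_i\|\ge3$, and (ii) gives at most $2+\epsilon<3$, a contradiction. So $|E|<n(m)$, and (ii) applies to $E$ itself. $\square$

**The $\mathrm c_0$ case.** Here counting stops: in $\mathrm c_0$ the vector $\sum_{i\le n}e_i$ has norm $1$ for every $n$, so there is no bound on $|E|$. What the $\mathrm c_0$ spreading model offers instead is control of functionals.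

**Lemma 2.2.** Let a normalized weakly null sequence have a spreading model equivalent to the $\mathrm c_0$ basis, generated by a subsequence. Then there is $C$ such that for every $\epsilon\in(0,\frac14]$ a further subsequence satisfies (H1), (H2), (H3).

*Proof.* Let $(x_i)$ be the generating subsequence, $C_0=\sup\|\sum_{i\le n}\pm e_i\|<\infty$ and $C=C_0+1$. For each $n$ there is $j(n)$ with $\|\sum_{i\in F}\pm x_i\|\le C$ for all signs if $|F|=n$ and $\min F\ge j(n)$. Choose $i_1<i_2<\cdots$ with $i_n\ge\max_{l\le n}j(l)$. For the subsequence $(x_{i_n})$ we get $\|\sum_F\pm x_{i_n}\|\le C$ for every Schreier set $F$; choosing the signs of $f(x_{i_n})$ gives (H1). Facts 1.4(b),(c) give (H2), (H3) on a further subsequence, and (H1) is inherited. $\square$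

**A transfer argument.** The next statement concerns vectors on sets of a fixed size $n$. It could also be read off from Lemma 1.5 far out in the sequence. We prove it in a way that shows the mechanism of the main proof.

**Proposition 2.3.** Let $(x_i)$ satisfy (H1) and (H3), let $\delta>0$ and $n\in\mathbb N$. Every infinite $N\subset\mathbb N$ contains an infinite $M$ such that $\|\sum_{i\in E}a_ix_i\|\le1+10\epsilon$ whenever $s\subset M$, $|s|=n$, $z=\sum_{i\in s}a_ix_i$, $\|z\|\le1$ and $E\subset\{i\in s:|a_i|\ge\delta\}$.

*Proof.* Suppose not. Color the $n$-subsets of $N$ by whether they carry a pair $(z,E)$ violating the conclusion. By Ramsey's theorem there is an infinite $N'\subset N$ on which the color is constant, and since $N'$ is not a suitable $M$, every $n$-set $s\subset N'$ carries a violating pair $(z_s,E_s)$, $z_s=\sum_{i\in s}a_i^sx_i$. Let $f_s$ have norm $1$ and norm $\sum_{E_s}a_i^sx_i$. Delete from $E_s$ the $i$ with $a_i^sf_s(x_i)\le0$; then $\sum_{E_s}a_i^sf_s(x_i)>1+10\epsilon$ still. Label $i\in E_s$ by $(\operatorname{sign}a_i^s,l)$, where $(1+\epsilon)^l\le|a_i^s|<(1+\epsilon)^{l+1}$,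 and label $i\in s\setminus E_s$ by $0$. As $\delta\le|a_i^s|\le3$ on $E_s$, finitely many labels occur. So by Ramsey's theorem we may assume that the word $w_1\cdots w_n$ of labels along $s$ is the same for all $n$-sets $s\subset N'$.

Let $\eta=\epsilon/4$ and $K=\lceil Cn/\eta\rceil$, and drop the elements of $N'$ below $K$. Take $s=\{s_1<\dots<s_n\}\subset N'$ with at least $K$ elements of $N'$ below $s_1$ and between any two successive $s_j$. Let $f=f_s$. If $w_j\neq0$ put $u_j=s_j$. If $w_j=0$ let $u_j\in N'$ lie between $s_{j-1}$ and $s_j$ (below $s_1$ if $j=1$) with $|f(x_{u_j})|\le\eta/n$. Such an element exists: $K$ elements of $N'$ in the gap form a Schreier set, and if all had $|f(x_i)|>\eta/n$, the sum would exceed $K\eta/n\ge C$, against (H1). Now $u=\{u_1<\dots<u_n\}$ has the same word as $s$. At the shared elements $i\in E_s$ the coefficients $a_i^u,a_i^s$ have one sign and $|a_i^u|\ge|a_i^s|/(1+\epsilon)$. At the replaced ones $|a_i^uf(x_i)|\le3\eta/n$. Hence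
$$1\ge f(z_u)\ge\frac1{1+\epsilon}\sum_{i\in E_s}a_i^sf(x_i)-3\eta>\frac{1+10\epsilon}{1+\epsilon}-\frac{3\epsilon}4\ge1+7.2\epsilon-0.75\epsilon>1,$$
a contradiction. $\square$

So the functional $f_s$ that norms the large part of $z_s$ is tested on a *second* violating vector $z_u$, which has the same large coefficients at the same places and elsewhere only lives where $f_s$ is tiny. For sets of unbounded length this plan meets an obstacle, found in Section 4.

## 3. Violating vectors of unbounded length and their label tree

The analytic heart is the following statement. The auxiliary vector $y$ and the switch $\theta$ are needed for varying thresholds.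

**Proposition 3.1.** Let $0<\epsilon\le\frac14$, $C\ge1$ and let $(x_i)$ be normalized with (H1), (H2), (H3). Let $q\in\mathbb N$, $y\in\mathrm{span}(x_i)_{i<q}$, $\delta>0$, $\theta\in\{0,1\}$, and $\kappa=3$ if $\theta=1$, $\kappa=4$ if $\theta=0$. Every infinite $N\subset[q,\infty)$ contains an infinite $M$ such that
$$\Big\|\theta y+\sum_{i\in E}a_ix_i\Big\|\le\kappa+10\epsilon$$
whenever $z=\sum_{i\in M}a_ix_i$ is finitely supported, $\|y+z\|\le1$ and $E\subset\{i\in M:|a_i|\ge\delta\}$.

The property is inherited by infinite subsets of $M$. The proof fills Sections 3–5, given a combinatorial theorem stated in Section 4 and proved in Sections 8–11. We assume that no infinite $M\subset N$ works and look for a contradiction.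

**Step 1: the minimal supports of violations.** The aim is a family of finite sets that replaces the $n$-sets of Proposition 2.3. Call $(z,E)$ *violating* if $z=\sum_{i\in N}a_ix_i$ is finitely supported, $\|y+z\|\le1$, $E\subset\{i:|a_i|\ge\delta\}$ and $\|\theta y+\sum_Ea_ix_i\|>\kappa+10\epsilon$. A finite $s\subset N$ *supports* $(z,E)$ if it contains the support of $z$. By assumption every infinite $L\subset N$ has a finite initial segment supporting a violating pair. The empty set supports none, since $z=0$ would give $\|\theta y\|\le\|y\|\le1$. Let $\mathcal B$ be the set of finite $s\subset N$ that support a violating pair while $s\setminus\{\max s\}$ does not. Supporting a violating pair is monotone in $s$. Hence every infinite $L\subset N$ has exactly one initial segment in $\mathcal B$ (the shortest one that supports a violating pair), and no member of $\mathcal B$ is a proper initial segment of another.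

**Step 2: one vector, one functional and labels for each $s\in\mathcal B$.** The aim is to record the violation by finitely many letters. For $s\in\mathcal B$ fix a violating $(z_s,E_s)$ supported by $s$, $z_s=\sum_{i\in s}a_i^sx_i$, and $f_s$ with $\|f_s\|=1$ norming $\theta y+\sum_{E_s}a_i^sx_i$. Delete from $E_s$ all $i$ with $a_i^sf_s(x_i)\le0$; this does not lower the sum below. So
$$a_i^sf_s(x_i)>0\ (i\in E_s),\qquad\theta f_s(y)+\sum_{i\in E_s}a_i^sf_s(x_i)>\kappa+10\epsilon,\qquad\|y+z_s\|\le1. \tag{2}$$
By (H3), $|a_i^s|\le3$ and $\|y\|\le1+\epsilon$. For $i\in E_s$ put $\lambda_s(i)=(\operatorname{sign}a_i^s,l)$ with $(1+\epsilon)^l\le|a_i^s|<(1+\epsilon)^{l+1}$; as $\delta\le|a_i^s|\le3$, these labels lie in a finite set $V$. For $i\in s\setminus E_s$ put $\lambda_s(i)=0$.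

**Step 3: making the label depend only on the past.** In Proposition 2.3 the label depended on the position alone. Here we achieve that it depends on the earlier elements of $s$. Let $t$ be *admissible*, meaning a proper initial segment of a member of $\mathcal B$. For infinite $L\subset N$ with $\min L>\max t$ let $s\in\mathcal B$ be the initial segment of $t\cup L$ in $\mathcal B$. Both $s$ and $t$ are initial segments of $t\cup L$. If $s$ were an initial segment of $t$, it would be a proper initial segment of a member of $\mathcal B$, which is impossible. So $s\supsetneq t$ and $\min L\in s$. Color $L$ by $\lambda_s(\min L)$. This is a partition into finitely many relatively open sets.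

By Fact 1.4(f) choose infinite sets $N\supset M_0\supset M_1\supset\cdots$ and $\mu_{j+1}=\min M_j$ as follows: $M_0$ is homogeneous for the coloring of $t=\emptyset$; given $M_{j-1}$ and $\mu_j=\min M_{j-1}$, the set $M_j\subset M_{j-1}\setminus\{\mu_j\}$ is homogeneous for the colorings of all the finitely many admissible $t\subset\{\mu_1,\dots,\mu_j\}$. Put
$$M=\{\mu_1<\mu_2<\cdots\},\qquad\mathcal B_M=\{s\in\mathcal B:s\subset M\},$$
and let $\mathcal T$ be the set of proper initial segments of members of $\mathcal B_M$. Let $s\in\mathcal B_M$, $i\in s$, $t=s\cap[1,i)$, and $\mu_j=\max t$ ($j=0$ if $t=\emptyset$). Then $L=(s\setminus t)\cup\{\mu\in M:\mu>\max s\}$ is contained in $M_j$, $\min L=i$, and $t\cup L$ has the initial segment $s$. So the color of $L$, which is $\lambda_s(i)$, depends only on $t$. Thus there are $\ell(t)\in V\cup\{0\}$ for $t\in\mathcal T$ with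
$$\lambda_s(i)=\ell(s\cap[1,i))\qquad(s\in\mathcal B_M,\ i\in s). \tag{3}$$
Finally, if $t\in\mathcal T$, $e\in M$ and $e>\max t$, then $t\cup\{e\}\in\mathcal T\cup\mathcal B_M$: apply the remark $s\supsetneq t$ to $L=\{\mu\in M:\mu\ge e\}$. Also $\mathcal T\cap\mathcal B_M=\emptyset$. So $\mathcal T$, ordered by initial segments, is a tree without infinite branches, in which each $t$ carries the label of the *next* element.

## 4. Sharing the same element: where embedding of trees falls short

Fix an infinite $M\subset\mathbb N$ and a nonprincipal ultrafilter $\mathcal U$ on $M$. We write $\forall^*e\,\varphi(e)$ for $\{e\in M:\varphi(e)\}\in\mathcal U$. Then $\neg\forall^*e\,\varphi$ is the same as $\forall^*e\,\neg\varphi$, finitely many $\forall^*$-statements hold simultaneously for $\mathcal U$-many $e$, and cofinite sets are in $\mathcal U$. The quantifiers do not commute: $\forall^*e\,\forall^*z\;e<z$ is true, $\forall^*z\,\forall^*e\;e<z$ is false.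

**Definition 4.1 (trees).** Let $\Lambda$ be a finite alphabet containing $0$. $\mathbb T(\Lambda)$ is the least class containing $\varepsilon$ and all $X=\langle a;(X_e)_{e\in M}\rangle$ with $a\in\Lambda$ and $X_e\in\mathbb T(\Lambda)$. Put $\mathrm{rk}\,\varepsilon=0$ and $\mathrm{rk}\,X=\sup_e(\mathrm{rk}\,X_e+1)$. For finite sequences $\nu$ in $M$ let $X_\emptyset=X$ and $X_{\nu^\frown e}=(X_\nu)_e$. A *node* is a $\nu$ with $X_\nu$ defined and $X_\nu\ne\varepsilon$; its label is the root label of $X_\nu$. A *chain* is a set of nodes linearly ordered by extension. A set of nodes is *bounded* if for some $n$ every chain contains at most $n$ of them. We write $\langle a;\mathrm{const}\,Z\rangle$ if all children equal $Z$.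

The basic examples are *word trees*: $[\![\,]\!]=\varepsilon$ for the empty word and $[\![w_1\cdots w_n]\!]=\langle w_1;\mathrm{const}\,[\![w_2\cdots w_n]\!]\rangle$. All nodes of $[\![w_1\cdots w_n]\!]$ together form a bounded set, with at most $n$ per chain. In $\langle0;([\![b^e]\!])_e\rangle$, whose $e$-th child is a word of $e$ letters $b$, the set of all nodes labelled $b$ is not bounded, while the set of roots of the children is.

Write $V$ for a finite set not containing $0$, and $\Lambda_0=\{0\}\cup V$. Think of two subtrees $G,Y$ of the label tree, describing the possible continuations of two partially built sets $t'\subset s$ and $t\subset u$. We want to continue both so that a large coordinate of $s$ is also put into $u$, with the same label, while a small coordinate of $s$ is *not* put into $u$, and $u$ may receive additional "filler" elements. This is the following relation.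

**Definition 4.2 (sharing).** For $G,Y\in\mathbb T(\Lambda_0)$ define recursively $\mathrm{Sh}(G,Y)$ if one of the following holds:

* (s0) $G=\varepsilon$;
* (s1) $Y=\langle b;(Y_z)\rangle$ and $\forall^*z\ \mathrm{Sh}(G,Y_z)$;
* (s2) $G=\langle a;(G_e)\rangle$, $Y=\langle a;(Y_e)\rangle$, $a\in V$, and $\forall^*e\ \mathrm{Sh}(G_e,Y_e)$, with the same $e$;
* (s3) $G=\langle0;(G_e)\rangle$ and $\forall^*e\ \mathrm{Sh}(G_e,Y)$.

For words $v,w$ in letters of $V$: $\mathrm{Sh}([\![v]\!],[\![w]\!])$ holds exactly when $v$ is a subword (not necessarily contiguous) of $w$. Indeed (s1) removes the first letter of $w$, and (s2) removes equal first letters from both.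

**The sensible first attempt.** One would hope for $\mathrm{Sh}(T,T)$ for the whole label tree $T$. Small coordinates must not be shared, so the copy built in $u$ soon moves to other branches than $s$. The theory of infinite labelled trees supplies comparisons between such branches: it tells us that $T_p$ embeds into $T_q$ in the sense that the child $e$ of $T_p$ goes to a child $z$ of $T_q$ for all large $z$. The point where this stops working is the words "with the same $e$" in (s2): the functional $f_s$ is known to be positive at the element $e\in E_s$, not at some other $z$.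

**Example 4.3.** Let $a,b,c\in V$ be distinct, and
$$T=\langle0;(T_p)_{p}\rangle,\qquad T_p=\langle a;(X_{p,e})_{e}\rangle,\qquad X_{p,e}=[\![c^p\,b^{e-p}]\!]\ (e>p),\quad X_{p,e}=\varepsilon\ (e\le p).$$
If $p<q$, then for every $e$ and all large $z$ the word of $X_{p,e}$ is a subword of that of $X_{q,z}$, since $p\le q$ and $e-p\le z-q$. So $T_p$ embeds into $T_q$ in the weak sense. But $\mathrm{Sh}(T,T)$ fails. First, $\mathrm{Sh}(T_p,X)$ is false if the letter $a$ does not occur in $X$: only (s1) could apply, and it descends until $\varepsilon$, where nothing applies. Hence $\mathrm{Sh}(T,X)$ is false for such $X$ too: (s3) leads to $\mathrm{Sh}(T_p,X)$, and (s1) descends. Now $\mathrm{Sh}(T,T)$ could only come from (s1) or (s3), and in both cases the next rule must lead to $\mathrm{Sh}(T_p,T_q)$ for some $p\neq q$. This can only hold by (s2), so $c^pb^{e-p}$ would be a subword of $c^qb^{e-q}$ for some $e>\max(p,q)$. This forces $p\le q$ and $q\le p$, a contradiction.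

Nothing in Step 3 excludes such a label pattern; we do not claim that some sequence realizes it. There is a repair, however: give up the single coordinate labelled $a$. Let $G$ be $T$ with each label $a$ changed to $0$; at most one node per chain is changed. Then $\mathrm{Sh}(G,T)$: by (s3) twice it suffices that $\mathrm{Sh}(X_{p,e},T)$ for all $p,e$, and by (s1) twice this follows from $\forall^*q\,\forall^*z\;\mathrm{Sh}(X_{p,e},X_{q,z})$, which holds. Giving up boundedly many large coordinates is affordable: by (H2) their total contribution is at most $2+\epsilon$. The combinatorial theorem says that such a repair always exists.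

**Theorem 4.4 (sharing theorem).** For every $T\in\mathbb T(\Lambda_0)$ there is a bounded set $m$ of nodes with labels in $V$ such that, if $G$ is $T$ with the labels at the nodes of $m$ changed to $0$, then $\mathrm{Sh}(G,T)$.

## 5. Testing one functional on two violating vectors

We finish Proposition 3.1, given Theorem 4.4. Notation is as in Section 3; $\mathcal U$ is a nonprincipal ultrafilter on the $M$ of Step 3.

**Step 4: applying the sharing theorem.** We turn $\mathcal T$ into a tree in the sense of Definition 4.1. Put $T_s=\varepsilon$ for $s\in\mathcal B_M$, and $T_t=\langle\ell(t);(T_{t\cup\{e\}})_e\rangle$ for $t\in\mathcal T$, where children with $e\le\max t$ are put equal to $\varepsilon$. The recursion is well-founded since every infinite subset of $M$ has an initial segment in $\mathcal B_M$. The nodes of $T_\emptyset$ correspond to the elements of $\mathcal T$. By Theorem 4.4 there are $m\subset\mathcal T$ with $\ell(t)\in V$ for $t\in m$, and $h\in\mathbb N$, such that every chain of initial segments has at most $h$ members in $m$ and $\mathrm{Sh}(G_\emptyset,T_\emptyset)$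 holds. Here $G$ is $T$ with the labels $\ell_G(t)=0$ for $t\in m$ and $\ell_G(t)=\ell(t)$ otherwise, and $G_t$ is the corresponding subtree.

**Step 5: rules for pairs.** We translate $\mathrm{Sh}$ into instructions for building two sets. Call a pair $(t',t)$ of elements of $\mathcal T\cup\mathcal B_M$ *good* if $\mathrm{Sh}(G_{t'},T_t)$. For a good pair with $t'\notin\mathcal B$ we have $G_{t'}\neq\varepsilon$; fix one of the rules (s1), (s2), (s3) witnessing goodness. For good pairs with $t'\in\mathcal B$, $t\notin\mathcal B$ use rule (s1), which is correct as $G_{t'}=\varepsilon$. Pairs with $t',t\in\mathcal B$ get no rule. Rules (s1), (s2) only occur if $T_t\ne\varepsilon$, that is, $t\notin\mathcal B$. In each case there is a set $A(t',t)\in\mathcal U$ of elements $e>\max(t'\cup t)$ for which the *successor pair* is good: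
$$(t',t\cup\{e\})\text{ for (s1)},\qquad(t'\cup\{e\},t\cup\{e\})\text{ for (s2)},\qquad(t'\cup\{e\},t)\text{ for (s3)}.$$

**Step 6: a set $P$ in which every later element may be used.** Let $\eta=\epsilon/4$ and $K_r=\lceil C2^r/\eta\rceil$. Choose inductively $P=\{p_1<p_2<\cdots\}\subset M$ with $p_1\ge h$, $p_{r+1}\ge K_r$ ($r\ge0$), and $p_{r+1}\in A(t',t)$ for all good pairs having a rule with $t'\cup t\subset\{p_1,\dots,p_r\}$. These are finitely many conditions with $\mathcal U$-large sets. Consequently, for every good pair $(t',t)$ with a rule and $t'\cup t\subset P$, every element of $P$ beyond $\max(t'\cup t)$ lies in $A(t',t)$. For such pairs let $r(t',t)$ be the largest $r$ with $p_r\in t'\cup t$ ($0$ if $t'\cup t=\emptyset$). A *filler step* from a good pair with rule (s1) replaces $t$ by $t\cup\{p_q\}$ with $r<q\le r+K_r$, $r=r(t',t)$.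

From a given pair there are finitely many filler steps. There is no infinite sequence of filler steps: all the second coordinates would be outside $\mathcal B$, they would grow to an infinite $L\subset M$, and no initial segment of $L$ would be in $\mathcal B$ (those shorter than the starting $t$ are initial segments of $t\in\mathcal T$, hence not in $\mathcal B$ either). By König's lemma only finitely many pairs can be reached by filler steps from a finite set of pairs.

**Step 7: choice of $s$ before the functional is known.** The functional $f_s$ depends on $s$, so $s$ must be chosen such that all possible choices of fillers remain compatible with it. Let $\mathcal R_0$ be the finite set of pairs reachable by filler steps from $(\emptyset,\emptyset)$, including $(\emptyset,\emptyset)$. Suppose $t'_j=\{s_1<\dots<s_j\}\notin\mathcal B$ and a finite nonempty set $\mathcal R_j$ of good pairs with first coordinate $t_j'$, closed under filler steps, are known. Choose $s_{j+1}\in P$ larger than all elements of $t'_j\cup t$ for $(t_j',t)\in\mathcal R_j$. Put $t'_{j+1}=t'_j\cup\{s_{j+1}\}$,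 apply the rule with $e=s_{j+1}$ to all pairs of $\mathcal R_j$ whose rule is (s2) or (s3), and let $\mathcal R_{j+1}$ be the closure of the resulting set of good pairs under filler steps. It is finite. It is nonempty, because every pair in $\mathcal R_j$ has a rule, and sequences of filler steps terminate, necessarily at a pair of $\mathcal R_j$ with rule (s2) or (s3). Stop when $t'_j\in\mathcal B$; this happens since every infinite subset of $M$ has an initial segment in $\mathcal B$. Call the result $s=t'_j\in\mathcal B_M$, and let $f=f_s$.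

**Step 8: choice of $u$ with fillers invisible to $f$.** Start at $(\emptyset,\emptyset)$. At a pair with rule (s1) and $r=r(t',t)$ make the filler step with some $p_q$, $r<q\le r+K_r$, such that $|f(x_{p_q})|\le\eta2^{-r}$. It exists: $S=\{p_{r+1},\dots,p_{r+K_r}\}$ has $|S|=K_r\le p_{r+1}=\min S$, and if all values exceeded $\eta2^{-r}$, then $\sum_S|f(x_i)|>K_r\eta2^{-r}\ge C$, contradicting (H1). At a pair $(t'_j,t)$ with $t_j'\ne s$ and rule (s2) or (s3) use $e=s_{j+1}$; by induction the pair is in $\mathcal R_j$, so this is permitted. Every pair with $t'_j\ne s$ has a rule, and sequences of filler steps terminate, so we reach some pair $(s,t)$. Continue with filler steps (as above) until the second coordinate is some $u\in\mathcal B_M$. All elements are added in increasing order. Let $Q$ be the set of elements added by rule (s2).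

**Step 9: comparing $z_u$ with $z_s$ under $f$.** The elements of $u$ and $s$ are of three kinds.

*Fillers.* The set $u\setminus Q$ consists of fillers. After a filler step $r(t',t)$ has increased, so each $r$ occurs at most once, and
$$\Big|\sum_{i\in u\setminus Q}a_i^uf(x_i)\Big|\le3\sum_{r\ge0}\eta2^{-r}=6\eta .$$

*Shared elements.* Let $i\in Q$. When $i$ was added the pair was $(s\cap[1,i),u\cap[1,i))$, and (s2) says $\ell_G(s\cap[1,i))=\ell(u\cap[1,i))\in V$. As $\ell_G\ne0$ there, $s\cap[1,i)\notin m$, and so $\ell(s\cap[1,i))=\ell(u\cap[1,i))\in V$. By (3), $i\in E_s\cap E_u$ and $\lambda_s(i)=\lambda_u(i)$. Hence $a_i^u$ and $a_i^s$ have the same sign, $|a_i^u|\ge(1+\epsilon)^{-1}|a_i^s|$, and by (2) $a_i^uf(x_i)\ge(1+\epsilon)^{-1}a_i^sf(x_i)>0$.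

*Elements of $s$ that were not shared.* Let $i\in s\setminus Q$. It was added by (s3), so $\ell_G(s\cap[1,i))=0$. Either $\ell(s\cap[1,i))=0$ and $i\notin E_s$, or $i\in s_0:=\{i\in s:s\cap[1,i)\in m\}$. Conversely, for $i\in s_0$ we have $\ell(s\cap[1,i))\in V$, so $i\in E_s$, and $\ell_G(s\cap[1,i))=0$, so $i\notin Q$. Hence $E_s\setminus Q=s_0$. The sets $s\cap[1,i)$, $i\in s_0$, form a chain in $m$, so $|s_0|\le h\le p_1\le\min s_0$ if $s_0\neq\emptyset$. Thus $s_0$ is a Schreier set and by (H2)
$$\Big|\sum_{i\in s_0}a_i^sf(x_i)\Big|\le\Big\|\sum_{i\in s_0}a_i^sx_i\Big\|\le(2+\epsilon)\|y+z_s\|\le2+\epsilon .$$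

**Step 10: the contradiction.** Since $Q=E_s\setminus s_0$ and $\|y+z_u\|\le1$, Step 9 and (2) give
$$1\ge f(y+z_u)\ge f(y)+\frac1{1+\epsilon}\Big(\sum_{i\in E_s}a_i^sf(x_i)-(2+\epsilon)\Big)-6\eta>f(y)+\frac{\kappa-2+9\epsilon-\theta f(y)}{1+\epsilon}-\frac{3\epsilon}2. \tag{4}$$
Recall $|f(y)|\le1+\epsilon$ and $\epsilon\le\frac14$. If $\theta=1$, $\kappa=3$, the right side of (4) equals
$$\frac\epsilon{1+\epsilon}f(y)+\frac{1+9\epsilon}{1+\epsilon}-\frac{3\epsilon}2\ge-\epsilon+1+\frac{8\epsilon}{1+\epsilon}-\frac{3\epsilon}2\ge1+6.4\epsilon-2.5\epsilon>1 .$$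
If $\theta=0$, $\kappa=4$, it is at least
$$-(1+\epsilon)+2+\frac{7\epsilon}{1+\epsilon}-\frac{3\epsilon}2\ge1+5.6\epsilon-2.5\epsilon>1 .$$
Both are contradictions, and Proposition 3.1 is proved, given Theorem 4.4. $\square$

In the constant $3$, the $2$ pays for the discarded coordinates $s_0$ and the $1$ is the norm of $y+z_u$.

## 6. Varying thresholds: Theorems A and B

*Proof of Theorem A.* If some spreading model of $(x_i)$ is not equivalent to the $\mathrm c_0$ basis, apply Fact 1.4(d). Otherwise, by Fact 1.4(a) and Lemma 2.2, given $\epsilon\in(0,\frac14]$ we may pass to a subsequence, again written $(x_i)$, with (H1), (H2), (H3).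

**Step 1: the diagonal choice.** Proposition 3.1 handles one $\delta$ and one $y$; we prepare for all small $\delta$ by handling finitely many $y$ at a time. Let $\delta_k=\epsilon/k$, $N_0=\mathbb N$, $n_0=0$. Given $n_1<\dots<n_{k-1}$ and $N_{k-1}$, let $Y_k=\mathrm{span}(x_{n_i})_{i<k}$ and let $\mathcal N_k$ be a finite $\epsilon$-net of $\{y\in Y_k:\|y\|\le2\}$ ($\mathcal N_1=\{0\}$). By finitely many applications of Proposition 3.1 with $q=n_{k-1}+1$ and $\theta=1$, get an infinite $N_k\subset N_{k-1}\cap(n_{k-1},\infty)$ having the property of that proposition for every $y\in(1+2\epsilon)^{-1}\mathcal N_k$ with threshold $\delta_{k+1}/2$. Choose $n_k\in N_k$. Then $n_i\in N_k$ for all $i\ge k$.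

**Step 2: the estimate.** Let $x=\sum a_ix_{n_i}$, $\|x\|=1$, $E=\{i:|a_i|\ge\delta\}$. Put $k=1$ if $\delta\ge\delta_1$; otherwise choose $k$ with $\delta_{k+1}\le\delta<\delta_k$. In both cases $\delta\ge\delta_{k+1}$, and $\sum_{i<k,\,i\notin E}|a_i|\le\epsilon$: the sum is empty if $k=1$ and otherwise at most $k\delta_k=\epsilon$. Put
$$y'=\sum_{i<k,\,i\in E}a_ix_{n_i},\qquad z=\sum_{i\ge k}a_ix_{n_i}.$$
Then $y'+z$ differs from $x$ by at most $\epsilon$ in norm, so $\|y'+z\|\le1+\epsilon$ and by (H3) $\|y'\|\le(1+\epsilon)^2\le2$. Choose $y\in\mathcal N_k$ with $\|y-y'\|\le\epsilon$; so $\|y+z\|\le1+2\epsilon$. For $i\in E$ we have $|a_i|/(1+2\epsilon)\ge\delta_{k+1}/2$. The property of $N_k$, applied to $(y+z)/(1+2\epsilon)$, gives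
$$\Big\|\sum_{i\in E}a_ix_{n_i}\Big\|\le\epsilon+\Big\|y+\sum_{i\in E,\,i\ge k}a_ix_{n_i}\Big\|\le\epsilon+(1+2\epsilon)(3+10\epsilon)\le3+22\epsilon ,$$
since $20\epsilon^2\le5\epsilon$. Initial segments are bounded by $1+\epsilon$. By homogeneity $(x_{n_i})$ is quasi-greedy with constant $3+22\epsilon$, and $\epsilon\in(0,\frac14]$ was arbitrary. $\square$

*Proof of Theorem B.* If the space has a subspace isomorphic to $\ell_1$, Fact 1.4(e) with $\frac12$ and the trivial case in Section 2 give a normalized sequence that is quasi-greedy with constant $2$. Otherwise take, by Riesz' lemma, a sequence of unit vectors at mutual distances at least $\frac12$. By Rosenthal's theorem it has a weakly Cauchy subsequence $(w_i)$. The differences $w_{2i}-w_{2i-1}$ are weakly null and have norm at least $\frac12$, so dividing by their norms gives a normalized weakly null sequence. Apply Theorem A. $\square$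

## 7. Theorem C for $\mathrm c_0$ spreading models

*Proof of Theorem C.* Pass to a subsequence generating a spreading model $(e_i)$; it suffices to treat $0<\epsilon\le\frac14$. If $(e_i)$ is not equivalent to the $\mathrm c_0$ basis, Proposition 2.1 gives the first statement, and with $\delta_n=\delta$ for all $n$ the second, with constant $2+\epsilon$.

Let $(e_i)$ be equivalent to the $\mathrm c_0$ basis. By Lemma 2.2 assume (H1), (H2), (H3). By homogeneity let $\|x\|=1$. For the second statement use Proposition 3.1 with $q=1$, $y=0$, $\theta=1$: it gives the constant $3+10\epsilon$. For the first, choose $N_k$ and $n_k$ as in Step 1 of Section 6, but now with $\theta=0$, all $y\in(1+\epsilon)^{-1}\mathcal N_k$, and threshold $\delta_k/2$ with the given $\delta_k$. Let $E$ be as in Theorem C, $k=\min E$, $w=\sum_{i<k}a_ix_{n_i}$ and $z=x-w$. Then $\|w\|\le1+\epsilon\le2$. Choose $y\in\mathcal N_k$ with $\|y-w\|\le\epsilon$, so $\|y+z\|\le1+\epsilon$. On $E\subset[k,\infty)$ we have $|a_i|/(1+\epsilon)\ge\delta_k/2$. So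
$$\Big\|\sum_{i\in E}a_ix_{n_i}\Big\|\le(1+\epsilon)(4+10\epsilon)\le4+17\epsilon .$$
As $\epsilon\in(0,\frac14]$ was arbitrary, this proves Theorem C. $\square$

It remains to prove Theorem 4.4.

## 8. Minimal bad arrays

Let $(Q,\le)$ be a countable quasi-ordered set (reflexive and transitive) with a well-founded strict partial order $<'$ such that $q<'r$ implies $q\le r$. Let $\le'$ be the reflexive closure of $<'$.

**Definition 8.1 (bad array).** A bad array is a pair $p=(B,g)$ with $B\subset\mathbb N$ infinite and $g:[B]^\omega\to Q$ Borel ($Q$ discrete) such that $g(X)\not\le g(X^-)$ for all $X\in[B]^\omega$. We write $\mathrm{dom}\,p=B$, and $(C,h)\sqsubseteq(B,g)$ for bad arrays with $C\subset B$ and $h(X)\le'g(X)$ for all $X\in[C]^\omega$.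

If $q_i\not\le q_j$ for all $i<j$, then $X\mapsto q_{\min X}$ is a bad array. If $Q=\mathbb N$ with its usual order there is none, since $g(X)>g(X^-)>g(X^{--})>\cdots$ is impossible.

**Lemma 8.2 (minimal bad arrays; Nash-Williams, Laver, Simpson).** If $p_*$ is a bad array, there is a bad array $(B,g)\sqsubseteq p_*$ such that no bad array $(C,h)$ with $C\subset B$ satisfies $h(X)<'g(X)$ for all $X\in[C]^\omega$.

*Proof.* Assume not.

**Step 1: extension.** We want to add finitely many points to a domain. Let $(C,h)\sqsubseteq(B,g)$ and $F\subset B$ finite. For $X\in[C\cup F]^\omega$ put $h^*(X)=h(X)$ if $X\subset C$ and $h^*(X)=g(X)$ otherwise. Then $(C\cup F,h^*)$ is a bad array $\sqsubseteq(B,g)$. It is Borel since $[C]^\omega$ is closed in $[C\cup F]^\omega$. If $X\subset C$, then $X^-\subset C$ and badness of $h$ applies. If $X\not\subset C$, then $h^*(X)=g(X)\not\le g(X^-)$ while $h^*(X^-)\le g(X^-)$, so $h^*(X)\not\le h^*(X^-)$.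

**Step 2: limits.** Let $p_1\sqsupseteq p_2\sqsupseteq\cdots$, $p_i=(B_i,g_i)$, and let $D\subset\bigcap B_i$ be infinite. For $X\in[D]^\omega$ the sequence $g_i(X)$ is $\le'$-decreasing, hence eventually constant; let $g_\infty(X)$ be its final value. Then $g_\infty$ is Borel, and for large $i$ we have $g_\infty(X)=g_i(X)\not\le g_i(X^-)=g_\infty(X^-)$. So $(D,g_\infty)$ is a bad array, and it is $\sqsubseteq p_i$ for all $i$.

**Step 3: terminal and dense sets.** These notions localize the failure of minimality. A finite $s\subset B$ is *terminal* for $p=(B,g)$ if there is no $(C,h)\sqsubseteq p$ with $s\sqsubset C$ and $h(X)<'g(X)$ for all $X\in[C]^\omega$ with $s\sqsubset X$. For example, if $<'$ is empty, every finite $s$ is terminal, since $X=C$ would have to decrease. If $s$ is terminal for $p$, it is terminal for every $q\sqsubseteq p$ with $s\subset\mathrm{dom}\,q$, because a decrease below $q$ is a decrease below $p$. Call $s\subset\mathrm{dom}\,p$ *dense* for $p$ if it is terminal for no $q\sqsubseteq p$ with $s\subset\mathrm{dom}\,q$; so in the example no $s$ is dense.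 Density passes to all $q\sqsubseteq p$ with $s\subset\mathrm{dom}\,q$. Our assumption says exactly that $\emptyset$ is dense for $p_*$.

**Step 4: density propagates to one-point extensions.** *Claim. Let $s$ be dense for $p=(B,g)$ and $N\ge\max s$. There is $q\sqsubseteq p$ with $\mathrm{dom}\,q\cap[1,N]=B\cap[1,N]$ such that $s\cup\{n\}$ is dense for $q$ for all $n\in\mathrm{dom}\,q$, $n>N$.*

Put $p_0=p$, $n_0=N$. Given $p_i$ and $n_i$, let $n_{i+1}\in\mathrm{dom}\,p_i$, $n_{i+1}>n_i$. If $s\cup\{n_{i+1}\}$ is dense for $p_i$, let $p_{i+1}=p_i$. Otherwise it is terminal for some $(C,h)\sqsubseteq p_i$ with $s\cup\{n_{i+1}\}\subset C$; let $p_{i+1}$ be the extension of $(C,h)$ by $F=\mathrm{dom}\,p_i\cap[1,n_{i+1}]$. Then $s\cup\{n_{i+1}\}$ is terminal for $p_{i+1}$: if $(C',h')\sqsubseteq p_{i+1}$ and $s\cup\{n_{i+1}\}\sqsubset C'$, then $C'\subset C$, the arrays $p_{i+1}$ and $(C,h)$ agree on $[C']^\omega$, and so $(C',h')\sqsubseteq(C,h)$ cannot decrease at all $X\sqsupset s\cup\{n_{i+1}\}$. The set $(B\cap[1,N])\cup\{n_1,n_2,\dots\}$ is contained in all $\mathrm{dom}\,p_i$,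 since $F$ protects the points up to $n_{i+1}$ and later points are chosen in later domains. Let $g_\infty$ be as in Step 2 on this set, and let $g_i$ be the array of $p_i$.

Let $I$ be the set of indices $i$ for which $s\cup\{n_i\}$ was made terminal for $p_i$, and suppose $I$ is infinite. Let $D'=(B\cap[1,N])\cup\{n_i:i\in I\}$. As $s$ is dense for $p$, it is not terminal for $(D',g_\infty)$. So there is $(C,h)\sqsubseteq(D',g_\infty)$ with $s\sqsubset C$ and $h(X)<'g_\infty(X)$ whenever $s\sqsubset X\in[C]^\omega$. Let $C_1=s\cup(C\setminus[1,N])$, and let $n_i=\min(C_1\setminus s)$, $i\in I$. Then $s\cup\{n_i\}\sqsubset C_1$, and for $X\in[C_1]^\omega$ with $s\cup\{n_i\}\sqsubset X$ we have $s\sqsubset X$ and $h(X)<'g_\infty(X)\le'g_i(X)$. This contradicts that $s\cup\{n_i\}$ is terminal for $p_i$. So $I$ is finite, and $q=(D,g_\infty)$ with $D=(B\cap[1,N])\cup\{n_i:i\ge1,\ i\notin I\}$ is as required: for $i\notin I$ the set $s\cup\{n_i\}$ is dense for $p_{i-1}$, hence for $q$.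

**Step 5: infinite descent.** We construct $p_*=p_0\sqsupseteq p_1\sqsupseteq\cdots$, $p_k=(B_k,g_k)$, and $d_1<d_2<\cdots$ such that, with $d_0=0$ and $S_k=\{d_1,\dots,d_k\}$: $B_k\cap[1,d_k]=S_k$, every $s\subset S_k$ is dense for $p_k$, and $g_{k+1}(X)<'g_k(X)$ for all $X\in[B_{k+1}]^\omega$. For $k=0$ this is Step 3. Given $p_k$, apply Step 4 successively to all $s\subset S_k$ with $N=d_k$. We get $p'\sqsubseteq p_k$ with $\mathrm{dom}\,p'\cap[1,d_k]=S_k$ and $s\cup\{n\}$ dense for $p'$ for all $s\subset S_k$, $n\in\mathrm{dom}\,p'$, $n>d_k$. Next treat all $s\subset S_k$ successively. Let $p''=(B'',g'')$ be the current array. As $s$ is dense, it is not terminal for $p''$; take $(C,h)\sqsubseteq p''$ with $s\sqsubset C$ and $h(X)<'g''(X)$ whenever $s\sqsubset X\in[C]^\omega$. Put $C_1=s\cup(C\setminus[1,d_k])$ and replace $p''$ by the extension of $(C_1,h|_{[C_1]^\omega})$ by $S_k$. If $X$ is an infinite subset of the new domain with $X\cap[1,d_k]=s$, then $X\subset C_1\subset C$ and $s\sqsubset X$, so the value at $X$ has strictly decreased. After all $s$ are treated, the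 value at every $X$ has strictly decreased, since $X\cap[1,d_k]$ is one of the $s\subset S_k$. Let $p_{k+1}$ be the final array and $d_{k+1}=\min(B_{k+1}\setminus[1,d_k])$. Subsets of $S_{k+1}$ are dense for $p_{k+1}$: those of $S_k$ by inheritance, those containing $d_{k+1}$ by the choice of $p'$.

The set $X=\{d_1,d_2,\dots\}$ is contained in every $B_k$, and $g_0(X)>'g_1(X)>'\cdots$ contradicts well-foundedness. $\square$

## 9. A quasi-order on labelled trees that is a well-quasi-order

We now order trees. Besides the plain letters we need weakened copies of them.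

**Definition 9.1 (marks).** For $k\ge0$ let $\Lambda_k=\{0\}\cup V\cup V^{(1)}\cup\dots\cup V^{(k)}$ with disjoint copies $V^{(i)}=\{a^{(i)}:a\in V\}$, whose elements are called marks; elements of $V$ are called plain. Let $c\trianglelefteq c$ for all letters and $a^{(i)}\trianglelefteq a$. A node is plain if its label is. If $r$ is a set of plain nodes of $X$, then $X[r]_k$ is $X$ with the labels $a$ at nodes of $r$ changed to $a^{(k)}$.

The relation $\trianglelefteq$ is transitive. A plain $a$ satisfies $a\trianglelefteq c$ only for $c=a$, a mark $b$ satisfies $a\trianglelefteq b$ only for $a=b$, and $0$ is comparable only to itself. Example: marking the root of $[\![bb]\!]$ gives $[\![b^{(1)}b]\!]$.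

**Definition 9.2 (the order).** For $X,Y\in\mathbb T(\Lambda_k)$ define recursively $X\preceq Y$ if one of the following holds:

* (i) $X=\varepsilon$;
* (ii) $X=\langle0;(X_e)\rangle$ and $\forall^*e\;X_e\preceq Y$;
* (iii) $Y=\langle b;(Y_z)\rangle$ and $\forall^*z\;X\preceq Y_z$;
* (iv) $X=\langle a;(X_e)\rangle$, $Y=\langle b;(Y_z)\rangle$, $a\ne0$, $a\trianglelefteq b$ and $\forall^*e\,\forall^*z\;X_e\preceq Y_z$.

For words in plain letters, $[\![v]\!]\preceq[\![w]\!]$ exactly when $v$ is a subword of $w$. The letter $0$ costs nothing: $[\![0]\!]\preceq\varepsilon$ by (ii). If the root label of $X$ is not $0$, then $X\not\preceq\varepsilon$. In Example 4.3, $T_p\preceq T_q$ for $p<q$. Clause (iv) matches $e$ with later $z$, as opposed to (s2).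

**Lemma 9.3.** $\preceq$ is transitive.

*Proof.* Let $X\preceq Y\preceq Z$; induct on the ranks. $X=\varepsilon$ is clear. If $X\preceq Y$ by (ii), then $\forall^*e\;X_e\preceq Y\preceq Z$, so $X_e\preceq Z$ by induction, and (ii) applies. Otherwise $Y=\langle b;(Y_z)\rangle$ and $X\preceq Y$ by (iii) or (iv). Consider how $Y\preceq Z$ arises. If by (iii), then $\forall^*w\;Y\preceq Z_w$, so $\forall^*w\;X\preceq Z_w$, and (iii) applies. If by (ii), then $b=0$, so $X\preceq Y$ is by (iii), and we can pick $z$ with $X\preceq Y_z\preceq Z$. If by (iv), let $c$ be the root label of $Z$; then $b\trianglelefteq c$ and $\forall^*z\forall^*w\;Y_z\preceq Z_w$. If $X\preceq Y$ by (iii), pick $z$ with $X\preceq Y_z$ and $\forall^*w\;Y_z\preceq Z_w$; then $\forall^*w\;X\preceq Z_w$, and (iii) applies. If $X\preceq Y$ by (iv), then $a\trianglelefteq b\trianglelefteq c$, and for $\forall^*e$ we may pick $z$ with $X_e\preceq Y_z$ and $\forall^*w\;Y_z\preceq Z_w$. So $\forall^*e\forall^*w\;X_e\preceq Z_w$, and (iv) applies. $\square$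

**Proposition 9.4.** (a) For every $T=\langle a;(T_e)\rangle$ in $\mathbb T(\Lambda_k)$: $\forall^*e\,\forall^*z\;T_e\preceq T_z$. (b) For any sequence $X_1,X_2,\dots$ in $\mathbb T(\Lambda_k)$ there are $i<j$ with $X_i\preceq X_j$. Hence every nonempty subset of $\mathbb T(\Lambda_k)$ has a $\preceq$-minimal element, that is, an element $X$ such that $Z\preceq X$ with $Z$ in the subset implies $X\preceq Z$.

*Proof.*

**Step 1: an auxiliary order without ultrafilter.** Lemma 8.2 applies to trees compared child by child, so we first work with those. Let $\mathbb S$ be the least class containing $*$ and all $(a,(\sigma_i)_{i\in\mathbb N})$ with $a\in\Lambda_k$, $\sigma_i\in\mathbb S$. Let $*\le_h\tau$ always, $(a,(\sigma_i))\not\le_h*$, and $\sigma=(a,(\sigma_i))\le_h\tau=(b,(\tau_j))$ if ($\alpha$) $\exists j\;\sigma\le_h\tau_j$, or ($\beta$) $a=b$ and $\forall i\,\exists j\;\sigma_i\le_h\tau_j$. This is reflexive by induction. It is transitive: let $\sigma\le_h\tau\le_h\rho$ and $\sigma\ne*$. If $\tau\le_h\rho$ by ($\alpha$), use induction. If by ($\beta$) and $\sigma\le_h\tau_j$,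 then $\sigma\le_h\tau_j\le_h\rho_l$ for some $l$. If both are by ($\beta$), compose the choices of children.

**Step 2: there is no sequence with $\sigma^i\not\le_h\sigma^j$ for all $i<j$.** Suppose there is. Let $Q$ be the countable set of all subtrees of the $\sigma^i$, ordered by $\le_h$, and let $\sigma<'\tau$ mean that $\sigma$ arises from $\tau$ by passing to a child at least once. This is a well-founded strict partial order, and $\sigma<'\tau$ implies $\sigma\le_h\tau$ by ($\alpha$). The map $X\mapsto\sigma^{\min X}$ is a bad array, so by Lemma 8.2 there is a minimal one below it, $(B,g)$. By Fact 1.4(f) there is an infinite $C\subset B$ such that the root type ($*$ or a letter) of $g(X)$ is constant on $[C]^\omega$. It is not $*$, since $g(X)\not\le_hg(X^-)$; so it is a letter. As ($\beta$) fails for $g(X)$, $g(X^-)$ and the letters agree, some child of $g(X)$ is $\not\le_h$ every child of $g(X^-)$; let $h(X)$ be the first such child. Then $h$ is Borel, since it is a function of $g(X)$ and $g(X^-)$. Moreover $h(X)\not\le_hh(X^-)$, as $h(X^-)$ is a child of $g(X^-)$, and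 $h(X)<'g(X)$ on $[C]^\omega$. This contradicts minimality.

**Step 3: translation, by induction on rank.** Suppose (a) is known for all trees of rank $<\alpha$. For these put $\hat\varepsilon=*$ and, for $X=\langle a;(X_e)\rangle$, $A_X=\{e:\forall^*z\;X_e\preceq X_z\}\in\mathcal U$ and $\hat X=(a,(\hat X_e)_{e\in A_X})$, where the infinite set $A_X$ is enumerated increasingly. We claim that $\hat X\le_h\hat Y$ implies $X\preceq Y$. Let $X=\langle a;(X_e)\rangle$; then $Y=\langle b;(Y_z)\rangle$. In case ($\alpha$), by induction $X\preceq Y_{z_0}$ for some $z_0\in A_Y$, so $\forall^*z\;X\preceq Y_{z_0}\preceq Y_z$ and (iii) holds. In case ($\beta$), $a=b$ and for each $e\in A_X$ there is $z_0\in A_Y$ with $X_e\preceq Y_{z_0}$, so $\forall^*z\;X_e\preceq Y_z$. If $a\ne0$ this gives (iv). If $a=0$, then $X_e\preceq Y$ by (iii) for $e\in A_X$, and (ii) holds.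

Now let $\mathrm{rk}\,T=\alpha$ and suppose (a) fails for $T$. Then $\forall^*e\forall^*z\;T_e\not\preceq T_z$, and we can choose inductively $e_1<e_2<\cdots$ with $T_{e_i}\not\preceq T_{e_j}$ for $i<j$. By the claim $\hat T_{e_i}\not\le_h\hat T_{e_j}$, contradicting Step 2. This proves (a) for all trees. Hence the claim holds for all trees, and the first part of (b) follows from Step 2. If a nonempty subset had no minimal element, there would be $X_1,X_2,\dots$ with $X_{i+1}\preceq X_i\not\preceq X_{i+1}$. For $i<j$, $X_i\preceq X_j$ would give $X_i\preceq X_j\preceq X_{i+1}$, a contradiction; so $X_i\not\preceq X_j$ for all $i<j$, against the first part. $\square$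

**Consequences 9.5.**

* (F1) $\forall^*e\;X_e\preceq X$ for $X=\langle a;(X_e)\rangle$, by 9.4(a) and (iii).
* (F2) $X\preceq X$, by 9.4(a) and (iv) if the root label is not $0$, by (F1) and (ii) if it is.
* (F3) If $X'$ arises from $X$ by changing, at some nodes, labels $c$ to $c'$ with $c'=0$ or $c'\trianglelefteq c$, then $X'\preceq X$. By induction $X'_e\preceq X_e$ for all $e$. If the new root label is $0$, then $\forall^*e\;X'_e\preceq X_e\preceq X$ and (ii) applies. Otherwise $\forall^*e\forall^*z\;X'_e\preceq X_e\preceq X_z$ and (iv) applies.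
* (F4) Put $o(\varepsilon)=0$. For $X=\langle a;(X_e)\rangle$ let $o(X)$ be the least ordinal $\alpha$ with $\forall^*e\;o(X_e)<\alpha$ if $a\in V$, and with $\forall^*e\;o(X_e)\le\alpha$ if $a\notin V$. Then $X\preceq Y$ implies $o(X)\le o(Y)$.

For example $o([\![b^n]\!])=n$, and $o(\langle0;([\![b^e]\!])_e\rangle)=o(\langle b;([\![b^e]\!])_e\rangle)=\omega$, as $\{e:e\le n\}$ is finite for every $n$.

*Proof of (F4).* Induct on ranks. Note $\forall^*z\;o(Y_z)\le o(Y)$, with $<$ if the root of $Y$ is plain. (i) is clear. (ii): $\forall^*e\;o(X_e)\le o(Y)$ and the root label $0$ of $X$ is not plain, so $o(X)\le o(Y)$. (iii): pick $z$ with $X\preceq Y_z$ and $o(Y_z)\le o(Y)$. (iv): if $a\in V$ then $b=a\in V$, and for $\forall^*e$ we can pick $z$ with $o(X_e)\le o(Y_z)<o(Y)$, so $o(X)\le o(Y)$. If $a\notin V$, then for $\forall^*e$ we can pick $z$ with $o(X_e)\le o(Y_z)\le o(Y)$, and again $o(X)\le o(Y)$. $\square$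

## 10. Delays, doublings and marks

How can an order that matches $e$ with later $z$ produce sharing with the same $e$? By announcing the letter first and naming the child later.

**Definition 10.1 (delay).** $\varepsilon^d=\varepsilon$. For $X=\langle a;(X_e)\rangle$ let $X^d=\langle a;\mathrm{const}\,\langle0;(X_e^d)\rangle\rangle$ if $a\in V$, and $X^d=\langle a;(X_e^d)\rangle$ if $a\notin V$.

For example $[\![bb]\!]^d=[\![b0b0]\!]$, and marks and $0$ are not delayed.

**Lemma 10.2.** Let $G,Y\in\mathbb T(\Lambda_0)$. If $G^d\preceq Y$, then $\mathrm{Sh}(G,Y)$.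

*Proof.* Induct on ranks; let $G\ne\varepsilon$. If $G=\langle0;(G_e)\rangle$, then $\forall^*e\;G_e^d\preceq G^d\preceq Y$ by (F1), so (s3) holds. If $G=\langle a;(G_e)\rangle$ with $a\in V$, then $G^d=\langle a;\mathrm{const}\,Z\rangle$ with $Z=\langle0;(G_e^d)\rangle$. If $G^d\preceq Y$ by (iii), use (s1). If by (iv), then $Y=\langle a;(Y_z)\rangle$ and $\forall^*z\;Z\preceq Y_z$. Since $\forall^*e\;G_e^d\preceq Z$ by (F1), we get $\forall^*e\;G_e^d\preceq Z\preceq Y_e$ with the same $e$, so (s2) holds. $\square$

So we want $T^d\preceq T$ after boundedly many changes. Without changes it can fail: for $T=\langle b;([\![b^e]\!])_e\rangle$ we have $o(T)=\omega$. Since $o([\![b^e]\!]^d)=e$ (a label $0$ with constant child does not change $o$), we have $o(\langle0;([\![b^e]\!]^d)_e\rangle)=\omega$ and $o(T^d)=\omega+1$. So $T^d\not\preceq T$ by (F4). If the root is marked it is no longer delayed, and $\langle b^{(1)};([\![b^e]\!]^d)\rangle\preceq\langle b^{(1)};([\![b^e]\!])\rangle$ holds. Indeed $[\![b^n]\!]^d\preceq[\![b^n]\!]$ by induction: $\langle0;\mathrm{const}\,[\![b^{n-1}]\!]^d\rangle\preceq[\![b^{n-1}]\!]$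 by (ii), then (iv).

**Definition 10.3 (doubling).** For a set $D$ of plain nodes of $X$, with $D_e$ the part of $D$ in $X_e$, let $\varepsilon^\emptyset=\varepsilon$, $X^D=\langle a;(X_e^{D_e})\rangle$ if the root is not in $D$, and $X^D=\langle a;\mathrm{const}\,\langle a;(X_e^{D_e})\rangle\rangle$ if it is.

Doubling one letter of $[\![b^n]\!]$ (the nodes of one level) gives $[\![b^{n+1}]\!]$. A delay is at most a doubling: if $D$ is the set of *all* plain nodes of $X$, then $X^d$ arises from $X^D$ by changing the inserted labels to $0$, so $X^d\preceq X^D$ by (F3). The difficulty is that $D$ is not bounded.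

**Definition 10.4 (property $(R_k)$, $k\ge1$).** A tree $T\in\mathbb T(\Lambda_k)$ has $(R_k)$ if $T\preceq T[r]_k$ for every bounded set $r$ of plain nodes of $T$.

For example $W=\langle0;([\![b^e]\!])_e\rangle$ has $(R_1)$. Let $r$ have at most $n$ nodes per chain. A tree obtained from $[\![b^z]\!]$ by marking at most $n$ nodes per chain is $\succeq[\![b^e]\!]$ if $z\ge e+n$: induct on $z$ (the case $e=0$ is clear), skipping a marked root by (iii), with $n$ decreased by one, and using a plain root by (iv). So $\forall^*z\;[\![b^e]\!]\preceq W[r]_{1,z}$ for all $e$, where $W[r]_{1,z}$ is the $z$-th child of $W[r]_1$, and $W\preceq W[r]_1$ by (iii) and (ii). On the other hand $[\![b]\!]$ fails $(R_1)$, as $[\![b]\!]\not\preceq[\![b^{(1)}]\!]$.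

**Lemma 10.5.** For $H\in\mathbb T(\Lambda_k)$, $k\ge0$, there is a bounded set $m$ of plain nodes such that $H[m]_{k+1}$ has $(R_{k+1})$.

*Proof.* By 9.4(b) choose $H[m]_{k+1}$ $\preceq$-minimal among all such trees with $m$ bounded. Let $r$ be a bounded set of plain nodes of $H[m]_{k+1}$. Then $m\cup r$ is a bounded set of plain nodes of $H$, and $H[m\cup r]_{k+1}\preceq H[m]_{k+1}$ by (F3). Minimality gives $H[m]_{k+1}\preceq H[m\cup r]_{k+1}=(H[m]_{k+1})[r]_{k+1}$. $\square$

The next lemma says that resistance to marking gives room for doubling.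

**Lemma 10.6.** Let $k\ge1$, $X,Y\in\mathbb T(\Lambda_k)$, and let $D$ be a set of plain nodes of $X$ with at most one member in each chain. If $X^D\not\preceq Y$, there is a set $r$ of plain nodes of $Y$, at most one in each chain, with $X\not\preceq Y[r]_k$.

*Proof.* Induct on $(\mathrm{rk}\,X,\mathrm{rk}\,Y)$. Clearly $X\ne\varepsilon$; write $X=\langle g;(X_e)\rangle$.

**Case 1: the root is in $D$.** Then $D=\{\text{root}\}$, $g=a\in V$ and $X^D=\langle a;\mathrm{const}\,X\rangle$.

If $Y=\varepsilon$, take $r=\emptyset$; $X\not\preceq\varepsilon$.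

If $Y=\langle a;(Y_z)\rangle$, failure of (iv) gives $\forall^*z\;X\not\preceq Y_z$. Take $r=\{\text{root of }Y\}$. As $a\not\trianglelefteq a^{(k)}$, $X\preceq Y[r]_k$ could only hold by (iii), which fails.

If $Y=\langle c;(Y_z)\rangle$ with $c\ne a$, failure of (iii) gives $\forall^*z\;X^D\not\preceq Y_z$. By induction take $r_z$ with $X\not\preceq Y_z[r_z]_k$ for these $z$ ($r_z=\emptyset$ for the others), and let $r$ be the union of the $r_z$, placed in $Y$; it has at most one node per chain. Then $X\preceq Y[r]_k$ by (iv) is impossible since $a\not\trianglelefteq c$, and (iii) fails.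

**Case 2: the root is not in $D$.** Then $X^D=\langle g;(X_e^{D_e})\rangle$.

If $g=0$, failure of (ii) gives $\forall^*e\;X_e^{D_e}\not\preceq Y$. Pick such an $e$ with also $X_e\preceq X$ (F1). By induction take $r$ with $X_e\not\preceq Y[r]_k$; then $X\not\preceq Y[r]_k$.

If $g\ne0$ and $Y=\varepsilon$, take $r=\emptyset$.

If $g\ne0$, $Y=\langle c;(Y_z)\rangle$ and $g\not\trianglelefteq c$, failure of (iii) gives $\forall^*z\;X^D\not\preceq Y_z$. Take $r_z$ and $r$ as at the end of Case 1; (iv) is impossible since $g\not\trianglelefteq c$, and (iii) fails.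

If $g\ne0$, $Y=\langle c;(Y_z)\rangle$ and $g\trianglelefteq c$, failure of (iv) gives $\forall^*e\forall^*z\;X_e^{D_e}\not\preceq Y_z$. Fix such an $e$ with also $X_e\preceq X$ and $\forall^*e'\;X_e\preceq X_{e'}$. For $\forall^*z$ choose by induction $r_z$ with $X_e\not\preceq Y_z[r_z]_k$, and let $r$ be their union. If $X\preceq Y[r]_k$ by (iii), then $\forall^*z\;X_e\preceq X\preceq Y_z[r_z]_k$, a contradiction. If by (iv), pick $e'$ with $X_e\preceq X_{e'}$ and $\forall^*z\;X_{e'}\preceq Y_z[r_z]_k$, a contradiction. $\square$

The last tool trades marks for doublings.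

**Definition 10.7.** For $Y\in\mathbb T(\Lambda_{k+1})$ let $Y^\circ\in\mathbb T(\Lambda_k)$ be $Y$ with all labels $c^{(k+1)}$ changed to $c$; on letters write $b\mapsto b^\circ$. Let $Y^\sharp\in\mathbb T(\Lambda_k)$ be obtained by recursively replacing $\langle c^{(k+1)};(X_e)\rangle$ by $\langle c;\mathrm{const}\,\langle0;(X_e^\sharp)\rangle\rangle$ and $\langle a;(X_e)\rangle$ by $\langle a;(X_e^\sharp)\rangle$ for other labels $a$, with $\varepsilon^\sharp=\varepsilon$.

So $\sharp$ turns the top-level marks back into plain letters and delays exactly there. For example $[\![b^{(1)}]\!]^\circ=[\![b]\!]$ and $[\![b^{(1)}]\!]^\sharp=[\![b0]\!]=[\![b]\!]^d$.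

**Lemma 10.8.** Let $\Gamma,Y\in\mathbb T(\Lambda_{k+1})$, $\Gamma\preceq Y$, where every chain of nodes of $\Gamma$ has at most $N$ members with label in $V^{(k+1)}$. Then there are $K\in\mathbb T(\Lambda_k)$ and a set $D$ of plain nodes of $K$, at most $N$ in each chain, with $K\preceq Y^\circ$ and $\Gamma^\sharp\preceq K^D$.

For $\Gamma=Y=[\![b^{(1)}]\!]$ one can take $K=[\![b]\!]$, $D=\{\text{root}\}$: $[\![b0]\!]\preceq[\![bb]\!]$.

*Proof.* Induct on the ranks; fix a clause witnessing $\Gamma\preceq Y$. When a statement is available only for $\mathcal U$-many children, put $K_z=\varepsilon$, $D_z=\emptyset$ for the remaining ones.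

**Clause (i).** $K=Y^\circ$, $D=\emptyset$.

**Clause (ii).** $\Gamma=\langle0;(\Gamma_e)\rangle$. Take $(K_e,D_e)$ for $(\Gamma_e,Y)$ for those $e$ with $\Gamma_e\preceq Y$, and put $K=\langle0;(K_e)\rangle$, $D=\bigcup D_e$. Then $K\preceq Y^\circ$ by (ii). Also $\forall^*e\;\Gamma_e^\sharp\preceq K_e^{D_e}\preceq K^D$ by (F1), so $\Gamma^\sharp\preceq K^D$ by (ii).

**Clause (iii).** $Y=\langle b;(Y_z)\rangle$ and $\forall^*z\;\Gamma\preceq Y_z$. Take $(K_z,D_z)$ for $(\Gamma,Y_z)$ for these $z$, and put $K=\langle b^\circ;(K_z)\rangle$, $D=\bigcup D_z$. We have $\forall^*z\;K_z\preceq Y_z^\circ$ and, by 9.4(a), $\forall^*z\forall^*w\;Y_z^\circ\preceq Y_w^\circ$. So $K\preceq Y^\circ$, by (iv) if $b\neq0$, and by (F1) and (ii) if $b=0$. Since $\forall^*z\;\Gamma^\sharp\preceq K_z^{D_z}$, (iii) gives $\Gamma^\sharp\preceq K^D$.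

**Clause (iv).** $\Gamma=\langle a;(\Gamma_e)\rangle$, $Y=\langle b;(Y_z)\rangle$, $0\ne a\trianglelefteq b$ and $\forall^*e\forall^*z\;\Gamma_e\preceq Y_z$. We first assign to almost every $z$ one child $e(z)$ of $\Gamma$ that goes below $Y_z$ and eventually dominates each earlier child. Let $A=\{e:\forall^*z\;\Gamma_e\preceq Y_z\text{ and }\forall^*w\;\Gamma_e^\sharp\preceq\Gamma_w^\sharp\}$. By 9.4(a) applied to $\langle0;(\Gamma_e^\sharp)\rangle$, $A\in\mathcal U$. Write $A=\{c_1,c_2,\dots\}$. Choose $a_j\in A$ with $\Gamma^\sharp_{c_i}\preceq\Gamma^\sharp_{a_j}$ for $i\le j$, and let $B_j=\{z:\Gamma_{a_j}\preceq Y_z\}\in\mathcal U$. Let $e(z)=a_{j(z)}$, where $j(z)$ is the largest $j$ not exceeding the position of $z$ in $M$ with $z\in B_j$, if there is one. For each $i$ we have $\forall^*z\;j(z)\ge i$, because $B_i\in\mathcal U$. Hence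
$$\forall^*z:\ \Gamma_{e(z)}\preceq Y_z;\qquad\forall e\in A\ \forall^*z:\ \Gamma_e^\sharp\preceq\Gamma_{e(z)}^\sharp. \tag{5}$$
Take $(K_z,D_z)$ for $(\Gamma_{e(z)},Y_z)$ and $K=\langle b^\circ;(K_z)\rangle$. As in clause (iii), $K\preceq Y^\circ$. Moreover $\forall^*e\forall^*z\;\Gamma_e^\sharp\preceq\Gamma_{e(z)}^\sharp\preceq K_z^{D_z}$ by (5).

If $a\notin V^{(k+1)}$, then $b\notin V^{(k+1)}$, as a mark is only above itself; so $b^\circ=b$. Put $D=\bigcup D_z$; then $\Gamma^\sharp=\langle a;(\Gamma_e^\sharp)\rangle\preceq\langle b;(K_z^{D_z})\rangle=K^D$ by (iv).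

If $a=c^{(k+1)}$, then $b\in\{c^{(k+1)},c\}$ and $b^\circ=c$. Each $\Gamma_e$ has at most $N-1$ labels from $V^{(k+1)}$ per chain, so we can take $D_z$ with at most $N-1$ nodes per chain. Put $D=\{\text{root}\}\cup\bigcup D_z$, at most $N$ nodes per chain. Now $\Gamma^\sharp=\langle c;\mathrm{const}\,\langle0;(\Gamma_e^\sharp)\rangle\rangle$ and $K^D=\langle c;\mathrm{const}\,\langle c;(K_z^{D_z})\rangle\rangle$. By (iii), $\forall^*e\;\Gamma_e^\sharp\preceq\langle c;(K_z^{D_z})\rangle$, so $\langle0;(\Gamma_e^\sharp)\rangle\preceq\langle c;(K_z^{D_z})\rangle$ by (ii), and $\Gamma^\sharp\preceq K^D$ by (iv). $\square$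

## 11. Trees with $(R_k)$ dominate their delays

By induction one would like to delay the children $T_e$ at the cost of a bounded set of marks in each. But the bound may grow with $e$, so these marks cannot simply be collected. They are instead introduced on a new level $k+1$, traded for finitely many doublings by Lemma 10.8, and the doublings are absorbed by $(R_k)$ through Lemma 10.6.

**Proposition 11.1.** If $k\ge1$ and $T\in\mathbb T(\Lambda_k)$ has $(R_k)$, then $T^d\preceq T$.

*Proof.* Induct on $\mathrm{rk}\,T$, for all $k$ simultaneously. If $T=\varepsilon$ then $T^d=\varepsilon$. Let $T=\langle b;(T_e)\rangle$.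

**Step 1: the root is not plain.** Suppose $b\in V$ and take $r=\{\text{root}\}$. Then $T\preceq\langle b^{(k)};(T_z)\rangle$. Since $b\not\trianglelefteq b^{(k)}$, this is by (iii), so $\forall^*z\;T\preceq T_z$. By (F4), for suitable $z$, $o(T)\le o(T_z)<o(T)$, a contradiction. So $T^d=\langle b;(T_e^d)\rangle$.

**Step 2: reduction to the children.** Let $\mathcal I=\{X\in\mathbb T(\Lambda_k):X\preceq T\}$ if $b=0$, and $\mathcal I=\{X\in\mathbb T(\Lambda_k):\forall^*z\;X\preceq T_z\}$ if $b\ne0$. $\mathcal I$ is $\preceq$-downward closed, and $\forall^*e\;T_e\in\mathcal I$ by (F1) and 9.4(a), respectively. It suffices to show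
$$\forall^*e\quad T_e^d\in\mathcal I, \tag{6}$$
because then $T^d\preceq T$ by (ii) if $b=0$ and by (iv) if $b\ne0$.

**Step 3: $\mathcal I$ is closed under simple doubling.** *If $X\in\mathcal I$ and $D$ is a set of plain nodes of $X$, at most one per chain, then $X^D\in\mathcal I$.* Suppose not. If $b=0$, then $X^D\not\preceq T$, so by Lemma 10.6 $X\not\preceq T[r]_k$ for some bounded $r$; but $X\preceq T\preceq T[r]_k$ by $(R_k)$. If $b\ne0$, then $\forall^*z\;X^D\not\preceq T_z$. By Lemma 10.6 choose for these $z$ sets $r_z$ with $X\not\preceq T_z[r_z]_k$, and let $r$ be the union, a set with at most one node per chain. By $(R_k)$, $T\preceq T[r]_k=\langle b;(T_z[r_z]_k)\rangle$, by (iv) or (iii). In the first case $\forall^*e\forall^*z\;T_e\preceq T_z[r_z]_k$, and the same holds in the second case since $\forall^*e\;T_e\preceq T$. Pick $e$ with $X\preceq T_e$ and $\forall^*z\;T_e\preceq T_z[r_z]_k$; such $e$ exists because $X\in\mathcal I$. Then $\forall^*z\;X\preceq T_z[r_z]_k$, a contradiction.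

**Step 4: $\mathcal I$ is closed under bounded doubling.** *If $X\in\mathcal I$ and $D$ is a set of plain nodes with at most $N<\infty$ per chain, then $X^D\in\mathcal I$.* Induct on $N$; $N=0$ is trivial. Let $D_1$ be the set of those $\nu\in D$ that have no proper initial segment in $D$; it has at most one node per chain, so $X^{D_1}\in\mathcal I$ by Step 3. Let $D'$ be the set of all copies in $X^{D_1}$ of nodes of $D\setminus D_1$ (nodes of $X$ strictly above a node of $D_1$ are copied above each of the constant children inserted there). $D'$ consists of plain nodes. It has at most $N-1$ per chain: along a chain the members of $D'$ correspond to distinct members of a chain in $D\setminus D_1$, and if there are any, adding the member of $D_1$ below the first of them gives a chain in $D$ with one more element. Finally $(X^{D_1})^{D'}=X^D$, by recursion on $X$. If the root is not in $D$, it follows from the identities for $(X_e,D_e)$. If the root is in $D$, then $D_1=\{\text{root}\}$, $X^{D_1}=\langle a;\mathrm{const}\,X\rangle$ and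
$$(X^{D_1})^{D'}=\langle a;\mathrm{const}\,X^{D\setminus\{\mathrm{root}\}}\rangle=\langle a;\mathrm{const}\,\langle a;(X_e^{D_e})\rangle\rangle=X^D .$$
By the induction hypothesis $X^D\in\mathcal I$.

**Step 5: proof of (6).** Let $H=T_e\in\mathcal I$. By Lemma 10.5 take a bounded $m$, say with at most $N$ nodes per chain, such that $Y:=H[m]_{k+1}$ has $(R_{k+1})$. As $\mathrm{rk}\,Y=\mathrm{rk}\,H<\mathrm{rk}\,T$, induction gives $\Gamma:=Y^d\preceq Y$. The tree $\Gamma$ has at most $N$ labels from $V^{(k+1)}$ per chain, since the delay only inserts labels $0$. Also $Y^\circ=H$. Moreover $\Gamma^\sharp=H^d$, by recursion, with $m_e$ the part of $m$ in $H_e$. If the root of $H$ is in $m$ with label $c$, then $\Gamma=\langle c^{(k+1)};((H_e[m_e]_{k+1})^d)\rangle$ and $\Gamma^\sharp=\langle c;\mathrm{const}\,\langle0;(H_e^d)\rangle\rangle=H^d$. If it is plain with label $a$ and not in $m$, both are $\langle a;\mathrm{const}\,\langle0;(H_e^d)\rangle\rangle$. If it is not plain and has label $a$, both are $\langle a;(H_e^d)\rangle$. By Lemma 10.8 there are $K\preceq H$ and $D$ with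 at most $N$ nodes per chain such that $H^d\preceq K^D$. Now $K\in\mathcal I$ since $\mathcal I$ is downward closed, so $K^D\in\mathcal I$ by Step 4, so $H^d\in\mathcal I$. As $\forall^*e\;T_e\in\mathcal I$, (6) follows. $\square$

*Proof of Theorem 4.4.* Let $T\in\mathbb T(\Lambda_0)$. By Lemma 10.5 with $k=0$ there is a bounded set $m$ of plain nodes such that $T[m]_1$ has $(R_1)$. Let $G$ be $T$ with the labels at nodes of $m$ changed to $0$. Marks and $0$ are not delayed, so $G^d$ arises from $(T[m]_1)^d$ by changing the marks to $0$. By (F3), Proposition 11.1 and (F3),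
$$G^d\preceq(T[m]_1)^d\preceq T[m]_1\preceq T .$$
By Lemma 10.2, $\mathrm{Sh}(G,T)$. This proves Theorem 4.4 and thereby completes the proofs of Proposition 3.1 and of Theorems A, B and C. $\square$
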